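\title{Borel selection principles that can hold for countable sets only}

\begin{abstract}
Every countable set of reals satisfies the selection principles
$\mathsf S_1(\mathcal B_\Gamma,\mathcal B)$,
$\mathsf S_{fin}(\mathcal B_\Omega,\mathcal B_\Omega)$ and
$\mathsf S_1(\mathcal B_\Gamma,\mathcal B_\Omega)$ for countable Borel covers.
We show that it is consistent with ZFC that no uncountable set of reals satisfies
any of them. The model is a countable support iteration of length $\omega_2$ of
proper $\omega^\omega$-bounding forcing notions made of finitely branching trees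
labeled by clopen sets. We also show that each of these consistency statements requires
$\mathfrak d=\aleph_1$, and that the one for $\mathsf S_1(\mathcal B_\Gamma,\mathcal B)$
requires $\mathfrak d=\aleph_1<\operatorname{non}(\mathcal M)$.
\end{abstract}

\section{Introduction}

\subsection{Covers and selections}
Let $X\subseteq\mathbb R$. A \emph{cover} of $X$ is a family $\mathcal U$ of subsets of
$\mathbb R$ such that $X\subseteq\bigcup\mathcal U$ and no member of $\mathcal U$
contains $X$. The second requirement applies to every kind of cover below. A cover is
\emph{Borel} if its members are Borel subsets of $\mathbb R$. A cover $\mathcal U$ of $X$ is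
\begin{itemize}
\item an \emph{$\omega$-cover} if every finite subset of $X$ is contained in some member
of $\mathcal U$;
\item a \emph{$\gamma$-cover} if $\mathcal U$ is infinite and each $x\in X$ belongs to all
but finitely many members of $\mathcal U$.
\end{itemize}
Let $\mathcal B$, $\mathcal B_\Omega$, $\mathcal B_\Gamma$ be the families of countable
Borel covers, countable Borel $\omega$-covers and countable Borel $\gamma$-covers of $X$.
A finite set is contained in all but finitely many members of a $\gamma$-cover, so
$\mathcal B_\Gamma\subseteq\mathcal B_\Omega\subseteq\mathcal B$.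
For families $\mathfrak A,\mathfrak B$ of covers of $X$, consider the properties:
\begin{itemize}
\item $\mathsf S_1(\mathfrak A,\mathfrak B)$: for each sequence $(\mathcal U_n)_{n\in\omega}$
of members of $\mathfrak A$ there are $U_n\in\mathcal U_n$ such that
$\{U_n:n\in\omega\}\in\mathfrak B$;
\item $\mathsf S_{fin}(\mathfrak A,\mathfrak B)$: for each sequence
$(\mathcal U_n)_{n\in\omega}$ of members of $\mathfrak A$ there are finite sets
$\mathcal F_n\subseteq\mathcal U_n$ such that $\bigcup_n\mathcal F_n\in\mathfrak B$.
\end{itemize}
These properties say that one can diagonalize through countably many covers. They become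
weaker when $\mathfrak A$ shrinks or $\mathfrak B$ grows, and
$\mathsf S_1(\mathfrak A,\mathfrak B)$ implies $\mathsf S_{fin}(\mathfrak A,\mathfrak B)$.

Diagonalization is easy when there are only countably many points to take care of: every
countable set satisfies $\mathsf S_1(\mathcal B_\Omega,\mathcal B_\Gamma)$. A finite set has
no $\omega$-cover at all. If $X=\{x_n:n\in\omega\}$ is infinite and the $\mathcal U_n$ are
$\omega$-covers, choose $U_n\in\mathcal U_n$ containing $x_0,\dots,x_n$. A set chosen
infinitely often would contain $X$, so $\{U_n:n\in\omega\}$ is infinite, and it is a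
$\gamma$-cover. By monotonicity, every countable set has each of the \emph{three properties}
\[
\mathsf S_1(\mathcal B_\Gamma,\mathcal B),\qquad
\mathsf S_{fin}(\mathcal B_\Omega,\mathcal B_\Omega),\qquad
\mathsf S_1(\mathcal B_\Gamma,\mathcal B_\Omega).
\]
The following question is posed in \cite{Tsaban}: \emph{for each of the three properties,
is it consistent with ZFC that every set of reals with that property is countable?}
We show that the answer is yes in all three cases, and that one model serves for all.

\subsection{Results}
For $f,g\in\omega^\omega$, write $f\le^*g$ if $f(n)\le g(n)$ for all but finitely many $n$.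
A set $Y\subseteq\omega^\omega$ is \emph{dominating} if for every $f\in\omega^\omega$ there
is $g\in Y$ with $f\le^*g$. The least size of a dominating set is $\mathfrak d$, and
$\mathfrak c=2^{\aleph_0}$.

All three properties imply $\mathsf S_{fin}(\mathcal B_\Gamma,\mathcal B)$, so it is enough
to defeat this one. The simplest $\gamma$-covers are increasing sequences, and finitely many
terms of an increasing sequence cover no more than the last of them. This leads to the
following notion, which we need both in $\mathbb R$ and in the Cantor space.

\begin{definition}\label{def:obstruction}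
Let $Z$ be $\mathbb R$ or $2^\omega$, and $X\subseteq Z$. An \emph{obstruction} for $X$ in
$Z$ is a family of $G_\delta$ sets $U^n_k\subseteq Z$ $(n,k\in\omega)$ with
$U^n_k\subseteq U^n_{k+1}$ and $\bigcup_kU^n_k=Z$ for all $n,k$, such that
\[
\forall f\in\omega^\omega\ \ \exists x\in X\ \ \forall n\quad x\notin U^n_{f(n)} .
\]
The statement $(\dagger)$ is: every uncountable $X\subseteq\mathbb R$ has an obstruction in
$\mathbb R$.
\end{definition}

Given increasing sets $U^n_k$ with $\bigcup_kU^n_k=Z$, let
$h(x)(n)=\min\{k:x\in U^n_k\}$. Then $x\notin U^n_{f(n)}$ means $h(x)(n)>f(n)$. So an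
obstruction is a Borel map $h\colon Z\to\omega^\omega$ of low complexity such that every
$f$ lies everywhere below some member of $h[X]$, and $(\dagger)$ says that every uncountable
set of reals is sent onto a dominating set by such a map.

\begin{theorem}\label{thm:A}
Assume $V\models\mathrm{CH}+2^{\aleph_1}=\aleph_2$. There is a proper, $\aleph_2$-c.c.,
$\omega^\omega$-bounding forcing notion such that $(\dagger)$ holds in the extension.
\end{theorem}

\begin{theorem}\label{thm:B}
Assume $(\dagger)$. Whenever $\mathcal B_\Gamma\subseteq\mathfrak A$ and
$\mathfrak B\subseteq\mathcal B$, every set of reals satisfying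
$\mathsf S_{fin}(\mathfrak A,\mathfrak B)$ or $\mathsf S_1(\mathfrak A,\mathfrak B)$ is
countable. In particular this holds for $\mathsf S_1(\mathcal B_\Gamma,\mathcal B)$,
$\mathsf S_{fin}(\mathcal B_\Omega,\mathcal B_\Omega)$ and
$\mathsf S_1(\mathcal B_\Gamma,\mathcal B_\Omega)$.
\end{theorem}

The hypothesis of Theorem~\ref{thm:A} holds in $L$. Hence:

\begin{corollary}\label{cor:answer}
If ZFC is consistent, then so is ZFC together with the statement that every set of reals
satisfying $\mathsf S_1(\mathcal B_\Gamma,\mathcal B)$, or
$\mathsf S_{fin}(\mathcal B_\Omega,\mathcal B_\Omega)$, or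
$\mathsf S_1(\mathcal B_\Gamma,\mathcal B_\Omega)$, is countable.
\end{corollary}

There is little room for such a model. Let $\operatorname{non}(\mathcal M)$ be the least
size of a nonmeager subset of $\mathbb R$.

\begin{theorem}\label{thm:C}
\begin{enumerate}
\item If, for one of the three properties, every set of reals with that property is
countable, then $\mathfrak d=\aleph_1$.
\item If every set of reals satisfying $\mathsf S_1(\mathcal B_\Gamma,\mathcal B)$ is
countable, then $\mathfrak d=\aleph_1<\operatorname{non}(\mathcal M)$; hence
$\mathfrak c\ge\aleph_2$.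
\end{enumerate}
\end{theorem}

Thus there is an uncountable set with $\mathsf S_1(\mathcal B_\Gamma,\mathcal B)$ when
$\mathfrak d$ is large, and also when $\mathfrak d$ and $\operatorname{non}(\mathcal M)$
are both small, for instance under CH. One might expect that a third construction covers
the remaining case $\mathfrak d=\aleph_1<\operatorname{non}(\mathcal M)$ and yields an
example in ZFC. Corollary~\ref{cor:answer} says that there is no such construction.

Theorem~\ref{thm:C} also dictates the shape of the proof of Theorem~\ref{thm:A}. We must
destroy CH and keep $\mathfrak d=\aleph_1$. So we start from CH, use only forcing notions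
that keep the set $V\cap\omega^\omega$ dominating, and add for each set $Y$ of size
$\aleph_1$ a Borel map whose values on $Y$ dominate $V\cap\omega^\omega$.
Sections~\ref{sec:obs} and~\ref{sec:nec} contain the arguments in ZFC, including the proofs
of Theorems~\ref{thm:B} and~\ref{thm:C}. Section~\ref{sec:row} isolates what a single forcing
step must do, Sections~\ref{sec:trees} and~\ref{sec:fusion} construct a forcing notion
that does it, and Section~\ref{sec:iter} iterates it.

\section{Obstructions and tame sets}\label{sec:obs}

We use freely that in a metric space open sets and closed sets are $G_\delta$, that finite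
unions of $G_\delta$ sets are $G_\delta$, and that a $G_\delta$ subset of a $G_\delta$
subspace is $G_\delta$. For $t\in2^{<\omega}$ let $[t]=\{x\in2^\omega:t\subseteq x\}$.

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $X$ be uncountable, let $(U^n_k)$ be an obstruction for $X$, and let
$\mathcal U_n=\{U^n_k:k\in\omega\}$. No $U^n_k$ contains $X$: apply the definition of an
obstruction to any $f$ with $f(n)=k$. The family $\mathcal U_n$ is infinite, since otherwise
its largest member would be $\mathbb R\supseteq X$. If $x\in U^n_{k_0}$, then the members of
$\mathcal U_n$ omitting $x$ are among the $U^n_k$ with $k<k_0$. So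
$\mathcal U_n\in\mathcal B_\Gamma\subseteq\mathfrak A$. Let
$\mathcal F_n\subseteq\mathcal U_n$ be finite, and choose $f$ with
$\bigcup\mathcal F_n\subseteq U^n_{f(n)}$ for all $n$. Some $x\in X$ lies in no
$U^n_{f(n)}$, so $\bigcup_n\mathcal F_n$ does not cover $X$ and is not in $\mathfrak B$.
Thus $\mathsf S_{fin}(\mathfrak A,\mathfrak B)$ fails, and so does the stronger property
$\mathsf S_1(\mathfrak A,\mathfrak B)$. The particular cases follow from
$\mathcal B_\Gamma\subseteq\mathcal B_\Omega\subseteq\mathcal B$.
\end{proof}

The proof shows more locally: a set with an obstruction in $\mathbb R$ fails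
$\mathsf S_1(\mathcal B_\Gamma,\mathcal B)$.

Domination gives inequalities for almost all $n$, while an obstruction asks for all $n$.
Deleting finitely many rows closes the gap.

\begin{lemma}\label{lem:almost}
Let $U^n_k\subseteq U^n_{k+1}$ for all $n,k$, and suppose that for every $f$ there is
$x\in X$ with $x\notin U^n_{f(n)}$ for all but finitely many $n$. Then there is $m$ such that
for every $f$ there is $x\in X$ with $x\notin U^n_{f(n)}$ for all $n\ge m$. In particular,
if the $U^n_k$ are $G_\delta$ subsets of $Z$ with $\bigcup_kU^n_k=Z$ for all $n$, then
$(U^{n+m}_k)_{n,k}$ is an obstruction for $X$ in $Z$.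
\end{lemma}

\begin{proof}
Otherwise pick for each $m$ a function $f_m$ such that every $x\in X$ lies in
$U^n_{f_m(n)}$ for some $n\ge m$. Let $f(n)=\max_{m\le n}f_m(n)$. By assumption there are
$x\in X$ and $m$ with $x\notin U^n_{f(n)}$ for all $n\ge m$. For such $n$ we have
$f(n)\ge f_m(n)$, hence $x\notin U^n_{f_m(n)}$. This contradicts the choice of $f_m$.
\end{proof}

The forcing works with clopen sets and compactness, so we move to the Cantor space. Let
$\mathbb Q=\{\rho_j:j\in\omega\}$, and define
$\varepsilon\colon\mathbb R\setminus\mathbb Q\to2^\omega$ by $\varepsilon(x)(j)=1$ if and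
only if $\rho_j<x$. The map $\varepsilon$ is injective because $\mathbb Q$ is dense, and
continuous because each coordinate is locally constant on the irrationals.

\begin{lemma}\label{lem:transfer}
Let $X\subseteq\mathbb R$ and $X_0\subseteq X\setminus\mathbb Q$. If $\varepsilon[X_0]$ has
an obstruction in $2^\omega$, then $X$ has an obstruction in $\mathbb R$. Consequently
$(\dagger)$ holds if every subset of $2^\omega$ of size $\aleph_1$ has an obstruction in
$2^\omega$.
\end{lemma}

\begin{proof}
Let $(U^n_k)$ be an obstruction for $\varepsilon[X_0]$, and put
$\tilde U^n_k=\varepsilon^{-1}[U^n_k]\cup\{\rho_j:j\le k\}$. Since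
$\mathbb R\setminus\mathbb Q$ is $G_\delta$ in $\mathbb R$, these are $G_\delta$ subsets
of $\mathbb R$. They increase in $k$ with union $\mathbb R$. Given $f$, take $x\in X_0$ with
$\varepsilon(x)\notin U^n_{f(n)}$ for all $n$; as $x$ is irrational, it lies in no
$\tilde U^n_{f(n)}$. For uncountable $X$, take $X_0$ of size $\aleph_1$.
\end{proof}

Some sets have an obstruction for a simple reason, and no forcing is needed for them.

\begin{definition}\label{def:tame}
A set $X\subseteq2^\omega$ is \emph{tame} if there is no continuous map
$\theta\colon X'\to\omega^\omega$, defined on a subset $X'\subseteq X$, whose range is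
dominating.
\end{definition}

Continuity of $\theta$ means that each coordinate $x\mapsto\theta(x)(n)$ is locally constant
on $X'$. Sets of size less than $\mathfrak d$ are tame. The space $2^\omega$ is not: on the
set of $x$ with infinitely many $1$'s, let $\theta(x)(n)$ be the position of the $n$-th $1$;
the range consists of all strictly increasing functions.

\begin{lemma}\label{lem:wild}
If $X\subseteq2^\omega$ is not tame, then $X$ has an obstruction in $2^\omega$.
\end{lemma}

\begin{proof}
Let $\theta\colon X'\to\omega^\omega$ be continuous with dominating range, $X'\subseteq X$.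
Let $W^n_k$ be the union of all $[t]$ such that $\theta(x)(n)\le k$ for every
$x\in X'\cap[t]$. These sets are open and increase in $k$, and for $x\in X'$ continuity gives
that $x\in W^n_k$ if and only if $\theta(x)(n)\le k$. The set
$E^n=2^\omega\setminus\bigcup_kW^n_k$ is closed and disjoint from $X'$. The sets
$U^n_k=W^n_k\cup E^n$ are $G_\delta$, and they increase in $k$ with union $2^\omega$. Given $f$, take
$x\in X'$ with $f+1\le^*\theta(x)$. For almost all $n$ we have $\theta(x)(n)>f(n)$, so
$x\notin U^n_{f(n)}$. Apply Lemma~\ref{lem:almost}.
\end{proof}

The proof of Theorem~\ref{thm:A} rests on a dichotomy. If $X$ is not tame, it has an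
obstruction already. If $X$ is tame, then tameness is what makes the forcing notion that adds an
obstruction well behaved.

\section{Necessary conditions}\label{sec:nec}

\begin{proof}[Proof of Theorem~\ref{thm:C}(1)]
A countable family is never dominating, so $\mathfrak d\ge\aleph_1$. Suppose
$\mathfrak d>\aleph_1$ and let $X\subseteq\mathbb R$ have size $\aleph_1$. We show that $X$
has all three properties.

Let $\mathcal U_n=\{U^n_k:k\in\omega\}$ be Borel $\omega$-covers. For finite
$F\subseteq X$ let $f_F(n)=\min\{k:F\subseteq U^n_k\}$. There are at most
$\aleph_1<\mathfrak d$ such functions, so some $g$ satisfies $g\not\le^*f_F$ for all $F$.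
Then for each $F$ there is $n$ with $f_F(n)\le g(n)$, so $\bigcup_n\{U^n_k:k\le g(n)\}$ is an
$\omega$-cover. This is $\mathsf S_{fin}(\mathcal B_\Omega,\mathcal B_\Omega)$.

Let $\mathcal U_n=\{U^n_k:k\in\omega\}$ be Borel $\gamma$-covers, enumerated without
repetitions, so that $f_F(n)=\min\{k:\forall j\ge k\ \,F\subseteq U^n_j\}$ is defined for all
finite $F\subseteq X$. Take $g$ as before. If $f_F(n)\le g(n)$ then
$F\subseteq U^n_{g(n)}$, so $\{U^n_{g(n)}:n\in\omega\}$ is an $\omega$-cover. This is
$\mathsf S_1(\mathcal B_\Gamma,\mathcal B_\Omega)$, which implies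
$\mathsf S_1(\mathcal B_\Gamma,\mathcal B)$.
\end{proof}

For the second part, recall that every Borel set $B\subseteq\mathbb R$ has the Baire
property: $B\mathbin\triangle O$ is meager for some open $O$. By the Baire category theorem
nonempty open sets are nonmeager. It follows that a Borel set $A$ which is nonmeager in every
nonempty basic open subset of an open set $O$ is comeager in $O$: if $O\setminus A$ were
nonmeager, it would be comeager in some nonempty basic open $I\subseteq O$, and $A\cap I$ would be
meager. A \emph{Luzin set} is an uncountable set of reals whose intersection with every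
meager set is countable.

\begin{lemma}\label{lem:luzin}
Every Luzin set $X$ satisfies $\mathsf S_1(\mathcal B_\Gamma,\mathcal B)$.
\end{lemma}

\begin{proof}
The plan is to select sets that cover all of $X$ except a meager part, and then to enlarge
the selection for the countably many points left. Let $\mathcal U_n=\{U^n_k:k\in\omega\}$
be Borel $\gamma$-covers of $X$, enumerated without repetitions. Put
$V^n_k=\bigcap_{j\ge k}U^n_j$, which increases in $k$, and
$B=\bigcap_n\bigcup_kV^n_k\supseteq X$. Let $O$ be open with $B\mathbin\triangle O$ meager.
Then $X\setminus O\subseteq B\setminus O$ is countable, so $O\neq\emptyset$. Let $(I_j)_{j\in\omega}$ list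
the nonempty basic open subsets of $O$. Each $I_j\cap B$ is nonmeager, since
$I_j\setminus B$ is meager, and it is contained in $\bigcup_kV^n_k$. As $V^n_k$ increases
in $k$, there is $k_n$ such that $V^n_{k_n}\cap I_j$ is nonmeager for all $j\le n$. For each
$m$, the Borel set $\bigcup_{n\ge m}V^n_{k_n}$ is nonmeager in every $I_j$ (use any
$n\ge\max(m,j)$), hence comeager in $O$. So the set $L$ of those $x\in O$ that lie in
$V^n_{k_n}$ for infinitely many $n$ is comeager in $O$, and
$X\setminus L\subseteq(X\setminus O)\cup(X\cap(O\setminus L))$ is countable. List its points as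
$a_0,a_1,\dots$, and take $k'_n\ge k_n$ with $a_i\in V^n_{k'_n}$ for all listed $a_i$ with
$i\le n$. Every $x\in X$ lies in $V^n_{k'_n}\subseteq U^n_{k'_n}$ for infinitely many $n$,
and no $U^n_{k'_n}$ contains $X$. So $\{U^n_{k'_n}:n\in\omega\}\in\mathcal B$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}(2)]
By part (1), $\mathfrak d=\aleph_1$. Countable sets are meager, so
$\operatorname{non}(\mathcal M)\ge\aleph_1$; suppose that equality holds. Let
$\operatorname{cof}(\mathcal M)$ be the least size of a family of meager sets such that
every meager set is contained in one of them. We use the equality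
$\operatorname{cof}(\mathcal M)=\max\{\mathfrak d,\operatorname{non}(\mathcal M)\}$
(Fremlin; see \cite[Ch.~2]{BJ}). It gives such a family $(M_\alpha)_{\alpha<\omega_1}$.
Choose recursively $x_\alpha\notin\bigcup_{\beta<\alpha}(M_\beta\cup\{x_\beta\})$; the
excluded set is a countable union of meager sets. Then $X=\{x_\alpha:\alpha<\omega_1\}$ is
uncountable and $X\cap M_\beta\subseteq\{x_\alpha:\alpha\le\beta\}$, so $X$ is a Luzin set.
Lemma~\ref{lem:luzin} contradicts the hypothesis. Hence
$\mathfrak c\ge\operatorname{non}(\mathcal M)\ge\aleph_2$.
\end{proof}

\begin{remark}\label{rem:luzintame}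
Under CH the last proof produces a Luzin set $X$. It has no obstruction, by
Lemma~\ref{lem:luzin} and the proof of Theorem~\ref{thm:B}. So
$\varepsilon[X\setminus\mathbb Q]$ is an uncountable tame set, by
Lemmas~\ref{lem:transfer} and~\ref{lem:wild}. The tame side of the dichotomy therefore
cannot be avoided.
\end{remark}

\section{One row of an obstruction}\label{sec:row}

\subsection{Forcing terminology}
A forcing notion is a preorder $\mathbb P$ with a greatest element $\mathbf 1$, and $q\le p$
means that $q$ is stronger. A set $A\subseteq\mathbb P$ is \emph{predense below $q$} if every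
$r\le q$ is compatible with a member of $A$. Throughout, $\chi$ is a sufficiently large
regular cardinal and $H(\chi)$ is the set of sets hereditarily of size less than $\chi$. If
$N\prec H(\chi)$ and $C\in N$ is countable, then $C\subseteq N$. Let $N\prec H(\chi)$ be
countable with $\mathbb P\in N$. A condition $q$ is \emph{$(N,\mathbb P)$-generic} if
$D\cap N$ is predense below $q$ for every dense open $D\subseteq\mathbb P$ with $D\in N$;
then every $q'\le q$ is also $(N,\mathbb P)$-generic. The forcing $\mathbb P$ is
\emph{proper} if for a club of countable $N\prec H(\chi)$, every $p\in\mathbb P\cap N$ has an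
$(N,\mathbb P)$-generic extension. Proper forcing preserves $\aleph_1$. The forcing $\mathbb P$
is \emph{$\omega^\omega$-bounding} if $V\cap\omega^\omega$ is dominating in every generic
extension, and \emph{$\aleph_2$-c.c.}\ if its antichains have size at most $\aleph_1$.

\subsection{The last time a point is painted}
Let $\mathcal C$ be the set of clopen subsets of $2^\omega$ and
$\mathcal S=\mathcal C^{<\omega}$. Both sets are countable. A clopen set is coded by a finite
subset of $2^{<\omega}$ and is reinterpreted in generic extensions; membership of old
points does not change. Think of $g\in\mathcal C^\omega$ as painting the set $g(l)$ at time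
$l$, and let
\[
\varphi_g(x)=\sup\{l+1:x\in g(l)\}\in\omega\cup\{\infty\}\qquad(\sup\emptyset=0)
\]
record the last time $x$ is painted. The set
$\{x:\varphi_g(x)\le k\}=\bigcap_{l\ge k}(2^\omega\setminus g(l))$ is closed, and
$\{x:\varphi_g(x)=\infty\}=\bigcap_k\bigcup_{l\ge k}g(l)$ is $G_\delta$. Hence the sets
\begin{equation}\label{eq:row}
U_k(g)=\{x:\varphi_g(x)\le k\}\cup\{x:\varphi_g(x)=\infty\}
\end{equation}
are $G_\delta$, they increase in $k$ with union $2^\omega$, and $x\notin U_k(g)$ if and only if
$k<\varphi_g(x)<\infty$.

We shall add sequences $g_0,g_1,\dots$ by $\omega$ successive forcing steps and use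
$U_k(g_n)$ as the $n$-th row of an obstruction for $X$. For every ground model $f$ we then need
\emph{one} point $y\in X$ with $f(n)\le\varphi_{g_n}(y)<\infty$ for \emph{all} $n$. So below
any condition, a single step must be able to paint a given point $y$ late and then
promise never to paint it again.

For $a\subseteq b$ in $\mathcal S$ let $\Delta(a,b)=\bigcup\{b(l):|a|\le l<|b|\}$, the clopen
set painted between $a$ and $b$. Then
\begin{equation}\label{eq:add}
\Delta(a,c)=\Delta(a,b)\cup\Delta(b,c)\qquad\text{for }a\subseteq b\subseteq c .
\end{equation}

\begin{example}\label{ex:naive}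
The first attempt uses finite approximations with finite promises. Conditions are pairs
$(a,K)$ with $a\in\mathcal S$ and $K\subseteq2^\omega$ finite, and $(b,L)\le(a,K)$ if
$a\subseteq b$, $K\subseteq L$ and $\Delta(a,b)\cap K=\emptyset$. Let $g$ be the union of the
first coordinates in the generic filter. Given $(a,K)$, a point $y\notin K$ and $d\in\omega$,
append empty sets to $a$ up to length at least $d$, append a clopen neighborhood of $y$ missing
$K$, and add $y$ to $K$. The result forces $d<\varphi_g(y)<\infty$, as desired. But this
forcing is not $\omega^\omega$-bounding. The function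
$n\mapsto\min\{l\ge n:g(l)\ne\emptyset\}$ is not $\le^*$ any $f\in V$, because a
condition can be extended to any large length $n$ and then by $f(n)+1$ further empty sets.
\end{example}

To bound new functions, a condition must restrict $g$ to the branches of a finitely branching
tree. The two moves of Example~\ref{ex:naive}, avoiding a finite set and painting a given
point, are then no longer free, and have to be built into the definition of a condition.

\section{The tree forcing}\label{sec:trees}

\subsection{Labeled trees}
For $u,v\in\omega^{<\omega}$, $u\subseteq v$ means that $u$ is an initial segment of $v$.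
A \emph{labeled tree} is a pair $p=(T_p,s_p)$ such that $T_p\subseteq\omega^{<\omega}$ is
closed under initial segments, $\emptyset\in T_p$, every node has a nonempty finite set of
immediate successors, and $s_p\colon T_p\to\mathcal S$ satisfies
$s_p(u)\subsetneq s_p(v)$ whenever $u\subsetneq v$. The \emph{stem} of $p$ is
$\operatorname{st}(p)=s_p(\emptyset)$. For $u\subseteq v$ in $T_p$ let
$\Delta_p(u,v)=\Delta(s_p(u),s_p(v))$.

Put $q\le p$ if there is a map $\pi\colon T_q\to T_p$ that is \emph{strictly monotone}
($u\subsetneq v$ implies $\pi(u)\subsetneq\pi(v)$) and preserves labels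
($s_q(u)=s_p(\pi(u))$). We say that $q\le p$ \emph{via} $\pi$. We write $q\ll p$ if
$q\le p$ via some $\pi$ with $\pi(\emptyset)\ne\emptyset$. Such maps compose, so $\le$ is a
preorder. The order is defined by maps rather than by inclusion because in the fusion
argument one edge of $q$ will correspond to a long path of $p$. If $q\le p$, then
$\operatorname{st}(q)$ is the label of a node of $p$, so
$\operatorname{st}(p)\subseteq\operatorname{st}(q)$, and we write
$\Delta(p,q)=\Delta(\operatorname{st}(p),\operatorname{st}(q))$.

Two operations produce extensions. For $u\in T_p$, let $p^u$ be the tree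
$\{w:u^\frown w\in T_p\}$ with labels $s_p(u^\frown w)$; then $p^u\le p$. For finite
$K\subseteq2^\omega$, the set $\{u\in T_p:\Delta_p(\emptyset,u)\cap K=\emptyset\}$ contains the
root and is closed under initial segments by \eqref{eq:add}. If it has no terminal nodes, let $p|\neg K$
be the restriction of $p$ to it; then $p|\neg K\le p$. This is the promise never to paint a
point of $K$ again:
\begin{equation}\label{eq:promise}
r\le p|\neg K\quad\text{implies}\quad\Delta(p,r)\cap K=\emptyset ,
\end{equation}
because $\operatorname{st}(r)$ is the label of a node of $p|\neg K$.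

\subsection{Good nodes}
Fix $X\subseteq2^\omega$.

\begin{definition}\label{def:good}
Let $p$ be a labeled tree, $C\subseteq2^\omega$ countable and $k\in\omega$. A node
$u\in T_p$ is \emph{$k$-good outside $C$} if for all $K\subseteq2^\omega$ with $|K|\le k$:
\begin{itemize}
\item[(a)] some immediate successor $v$ of $u$ has $\Delta_p(u,v)\cap K=\emptyset$;
\item[(b)] for every $x\in X\setminus(C\cup K)$ there is $v\supsetneq u$ in $T_p$ with
$x\in\Delta_p(u,v)$ and $\Delta_p(u,v)\cap K=\emptyset$.
\end{itemize}
The set $C$ is an \emph{exceptional set} for $p$ if for every $k$ all but finitely many nodes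
of $p$ are $k$-good outside $C$. Let $\mathbb T_X$ be the set of labeled trees that have a
countable exceptional set, ordered by $\le$. A condition $p\in\mathbb T_X$ is
\emph{$i$-uniform} if it has an exceptional set $C$ such that \emph{all} nodes of $p$ are $i$-good
outside $C$.
\end{definition}

A $k$-good node is $j$-good for $j\le k$, and it stays $k$-good when $C$ is enlarged.
Clause (a) allows us to make $k$ new promises, and clause (b) allows us to paint a point while keeping
them. Each promise uses up one unit of goodness, which is why goodness must tend to infinity along the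
tree. The exceptional set contains the points that have been given up; it has to be
allowed to be infinite because a fusion absorbs countably many finite promises.

A labeled tree is a countable object, so $|\mathbb T_X|\le\mathfrak c$. As a forcing
notion we use $\mathbb T_X^+=\mathbb T_X\cup\{\mathbf 1\}$ with a greatest element added
formally. Since $\mathbb T_X$ is dense open in $\mathbb T_X^+$, this does not affect
genericity, properness or the bounding property, and we work in $\mathbb T_X$.

\begin{example}\label{ex:p0}
Let $p_0$ be a labeled tree with empty stem in which a node at depth $i$ has $2^i+1$ immediate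
successors, whose labels are obtained by appending one entry, either $\emptyset$ or $[t]$
with $t\in2^i$. Every node $u$ is $k$-good outside $\emptyset$ for every $k$. For (a), append
$\emptyset$. For (b), let $x\notin K$, append $\emptyset$ up to a depth $i\ge|u|$ with
$x{\restriction}i\ne y{\restriction}i$ for all $y\in K$, and then append $[x{\restriction}i]$.
So $p_0\in\mathbb T_X$, and $\mathbb T_X\neq\emptyset$.

Here is the desired move in this tree. Let $x\in2^\omega$ and $d\in\omega$, and let $v$ be the node with
label $(\emptyset,\dots,\emptyset,[x{\restriction}d])$ of length $d+1$. The tree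
$(p_0^v)|\neg\{x\}$ arises from $p_0^v$ by deleting, at each node of $p_0$-depth $i$, the one
successor that appends $[x{\restriction}i]$. Along each of its branches $x$ is painted at time $d$
and never afterwards. All its nodes are $k$-good outside $\{x\}$, by the argument above applied to
$K\cup\{x\}$, but none is $0$-good outside $\emptyset$ if $x\in X$.
\end{example}

\begin{lemma}\label{lem:ops}
Let $C$ be an exceptional set for $p\in\mathbb T_X$.
\begin{enumerate}
\item For $u\in T_p$, $p^u\in\mathbb T_X$ with exceptional set $C$. For each $k$, if $u$ is
long enough, then all nodes of $p^u$ are $k$-good outside $C$.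
\item If $K$ is finite and all nodes of $p$ are $|K|$-good outside $C$, then $p|\neg K$ is
defined and belongs to $\mathbb T_X$, with exceptional set $C\cup K$.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) Goodness of a node depends only on the part of the tree above it. Take $u$ longer than the
finitely many nodes that are not $k$-good.

(2) Let $\Delta_p(\emptyset,u)\cap K=\emptyset$. Clause (a) gives an immediate successor $v$ of $u$
with $\Delta_p(u,v)\cap K=\emptyset$, and then $\Delta_p(\emptyset,v)\cap K=\emptyset$ by
\eqref{eq:add}. So there are no terminal nodes. Let $u\in T_{p|\neg K}$ be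
$(k+|K|)$-good outside $C$ in $p$. We claim that $u$ is $k$-good outside $C\cup K$ in
$p|\neg K$. Given $K'$ with $|K'|\le k$, and for (b) a point
$x\in X\setminus(C\cup K\cup K')$, apply (a) or (b) in $p$ to $K\cup K'$. The resulting $v$
has $\Delta_p(u,v)\cap K=\emptyset$, so $v\in T_{p|\neg K}$ by \eqref{eq:add}, and it is as
required.
\end{proof}

The next lemma says that both moves remain available when we also have to enter a dense set.
For an $i$-uniform $p$ and a dense open $D\subseteq\mathbb T_X$ let
\[
\mathcal E_i(p,D)=\{q\in D:\ q\ll p\text{ and $q$ is $(i+1)$-uniform}\}.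
\]

\begin{lemma}\label{lem:ext}
Let $C$ be an exceptional set for $p\in\mathbb T_X$ such that all nodes of $p$ are $i$-good
outside $C$. Let $D$ be dense open and $|K|\le i$.
\begin{itemize}
\item[(A)] Some $q\in\mathcal E_i(p,D)$ has $\Delta(p,q)\cap K=\emptyset$.
\item[(B)] For each $x\in X\setminus(C\cup K)$, some $q\in\mathcal E_i(p,D)$ has
$x\in\Delta(p,q)$ and $\Delta(p,q)\cap K=\emptyset$.
\end{itemize}
\end{lemma}

\begin{proof}
Apply clause (a), respectively (b), at the root of $p$. This gives a node $v\ne\emptyset$ with
$\Delta_p(\emptyset,v)\cap K=\emptyset$, and in case (B) also $x\in\Delta_p(\emptyset,v)$.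
All nodes of $p^v$ are $|K|$-good outside $C$, so $r=(p^v)|\neg K\in\mathbb T_X$ by
Lemma~\ref{lem:ops}(2). Take $q_0\le r$ in $D$, and let $q=q_0^w$ with $w$ so long that $q$ is
$(i+1)$-uniform. Then $q\in D$ because $D$ is open. The composition of the maps for
$q\le q_0\le r\le p^v\le p$ sends the root to a node extending $v$, so $q\ll p$. Finally
$\Delta(p,q)=\Delta_p(\emptyset,v)\cup\Delta(p^v,q)$ by \eqref{eq:add}, and the second set
misses $K$ by \eqref{eq:promise}.
\end{proof}

\section{Fusion}\label{sec:fusion}

\subsection{One dense set, and what goes wrong at the limit}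
Let $p$ be $1$-uniform and $D$ dense open. By Lemma~\ref{lem:ext}(A), every
$y\in2^\omega$ is outside $\Delta(p,q)$ for some $q\in\mathcal E_1(p,D)$. The sets
$2^\omega\setminus\Delta(p,q)$ are open, so by compactness finitely many
$q_1,\dots,q_m\in\mathcal E_1(p,D)$ suffice. Let $p^+$ consist of a root with label
$\operatorname{st}(p)$ and $m$ immediate successors carrying copies of $q_1,\dots,q_m$. Then
$p^+\le p$, because $q_j\ll p$. Let $C_j$ be an exceptional set for $q_j$ outside which all its
nodes are $2$-good, and $C=C_1\cup\dots\cup C_m$. Then $C$ is an exceptional set for $p^+$, and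
the root of $p^+$ is $1$-good outside $C$: given $y$, choose $j$ with $y\notin\Delta(p,q_j)$,
which gives (a), and apply (b) at the root of $q_j$, which gives (b). If $r\le p^+$ and $w$ is a
node of $r$ at depth $1$, then $r^w\le q_j$ for some $j$. So a finite subset of $D$ is
predense below $p^+$, and no goodness has been lost. Tameness played no role.

Now repeat this above each $q_j$ with the next dense set, and so on. In the limit tree,
clause (a) holds, because it refers to immediate successors only, and these are fixed at a
finite stage. Clause (b) may fail, because the node that paints $x$ lies inside $q_j$ and can be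
discarded at the next step. For instance, if we start with $p_0$ from Example~\ref{ex:p0} and every
dense set is $\mathbb T_X$, we may keep at each step only the successor that appends $\emptyset$, and the
limit is a single branch that paints nothing.

So above each node we must keep, for each of uncountably many points $x$, successors that paint $x$,
and yet keep only finitely many successors per node. Compactness shows that for each single $x$
a finite width suffices, and that this width depends continuously on $x$. Tameness then gives one
sequence of widths that is large enough for each $x$ at infinitely many levels. That is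
enough, since (b) allows us to wait.

\subsection{The fusion argument}

\begin{proposition}\label{prop:fusion}
Let $X\subseteq2^\omega$ be tame, $N\prec H(\chi)$ countable with $X\in N$, and
$p\in\mathbb T_X\cap N$. Let $(D_i)_{i\in\omega}$ list the dense open subsets of
$\mathbb T_X$ that belong to $N$. There are $q\in\mathbb T_X$ with $q\le p$ and with exceptional
set $X\cap N$, and finite sets $\mathcal F_i\subseteq D_i\cap N$, such that for every $i$,
every $r\le q$ has an extension below a member of $\mathcal F_i$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:ops}(1) fix a $0$-uniform condition $p_\emptyset=p^{u_0}$; it belongs to $N$. Fix an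
injection $\operatorname{ind}\colon\mathbb T_X\cap N\to\omega$. It measures width: only
finitely many conditions have index at most $c$. Call $(i,r)$ a \emph{relevant pair} if
$i\in\omega$ and $r\in\mathbb T_X\cap N$ is $i$-uniform. For such a pair and $c\in\omega$ let
\[
\mathcal E_i(r)=\mathcal E_i(r,D_i)\cap N,\qquad
\mathcal E_i(r;c)=\{q'\in\mathcal E_i(r):\operatorname{ind}(q')\le c\}.
\]

\medskip\noindent\emph{Step 1: Lemma~\ref{lem:ext} inside $N$.}
Let $(i,r)$ be relevant and $|K|\le i$, where $K$ need not be in $N$. Then
\begin{itemize}
\item[(A$'$)] some $q'\in\mathcal E_i(r)$ has $\Delta(r,q')\cap K=\emptyset$;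
\item[(B$'$)] for each $x\in X\setminus(N\cup K)$, some $q'\in\mathcal E_i(r)$ has
$x\in\Delta(r,q')$ and $\Delta(r,q')\cap K=\emptyset$.
\end{itemize}
Indeed, by elementarity $r$ has an exceptional set $C\in N$ outside which all nodes are
$i$-good, and $C\subseteq N$ since $C$ is countable. Lemma~\ref{lem:ext} gives a suitable
member of $\mathcal E_i(r,D_i)$. Only its stem matters. The stem is in
$\mathcal S\subseteq N$ and $\mathcal E_i(r,D_i)\in N$, so by elementarity a member of
$\mathcal E_i(r,D_i)\cap N$ has the same stem.

\medskip\noindent\emph{Step 2: the width needed for (a).}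
For each relevant $(i,r)$ there is $A(i,r)\in\omega$ such that every $K$ with $|K|\le i$ is
disjoint from $\Delta(r,q')$ for some $q'\in\mathcal E_i(r;A(i,r))$. For $K=\emptyset$ one
condition from (A$'$) suffices, and this settles $i=0$. Let $i\ge1$. For
$q'\in\mathcal E_i(r)$ let $O_{q'}$ be the set of $\vec y\in(2^\omega)^i$ with no coordinate in
$\Delta(r,q')$. These sets are open, and they cover the compact space $(2^\omega)^i$ by (A$'$).
Take a finite subcover and let $A(i,r)$ bound the indices. Every $K$ with $1\le|K|\le i$ is the set of
coordinates of some $\vec y$.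

\medskip\noindent\emph{Step 3: the width needed for (b) at a point $x$.}
The sets $K$ with $x\notin K$ do not form a compact family, since their points may approach $x$. At level
$i$ we therefore serve only those $K$ that are separated from $x$ at level $i$ of
$2^{<\omega}$. Every finite $K\not\ni x$ is of this kind for all large $i$. Say that $c$ is
\emph{sufficient} for $(x,i,r)$ if for every $K$ with $|K|\le i$ and
$x{\restriction}i\notin\{y{\restriction}i:y\in K\}$ there is $q'\in\mathcal E_i(r;c)$ with
$x\in\Delta(r,q')$ and $\Delta(r,q')\cap K=\emptyset$. If $c$ is sufficient, so is every larger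
number.

If $x\in X\setminus N$, then some $c$ is sufficient. For $K=\emptyset$ one condition from
(B$'$) suffices. For $i\ge1$, the set
$\{\vec y\in(2^\omega)^i:\forall j\ \,y_j{\restriction}i\ne x{\restriction}i\}$ is compact, and by
(B$'$) it is covered by the open sets $O_{q'}$ with $x\in\Delta(r,q')$. Take a finite
subcover as in Step 2. Let $B_x(i,r)$ be the least sufficient $c$.

For fixed $c$, the set of $x\in2^\omega$ for which $c$ is sufficient is clopen. To see this,
take $m\ge i$ such that each of the finitely many clopen sets $\Delta(r,q')$,
$q'\in\mathcal E_i(r;c)$, is a union of sets $[t]$ with $t\in2^m$. If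
$x{\restriction}m=x'{\restriction}m$, then the same sets $K$ are considered for $x$ and $x'$,
and $x,x'$ lie in the same sets $\Delta(r,q')$. Consequently $x\mapsto B_x(i,r)$ is locally
constant on $X\setminus N$.

\medskip\noindent\emph{Step 4: one sequence of widths for all $x$.}
For $x\in X\setminus N$ and $c\in\omega$ let
\[
\Psi_x(c)=\max\bigl(\{c\}\cup\{B_x(i,r):(i,r)\text{ relevant},\ i\le c,\
\operatorname{ind}(r)\le c\}\bigr).
\]
If all conditions at level $i$ of the tree under construction have index at most $d_i$, where $i\le d_i$,
then width $\Psi_x(d_i)$ at the next level serves $x$. So we look for a sequence $(d_i)$ such that every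
$x$ has $\Psi_x(d_i)\le d_{i+1}$ infinitely often. A sequence that fails this for $x$ grows no faster
than the iterates of $\Psi_x$, so we let $\theta(x)(n)=\Psi_x^n(n)$, the $n$-fold iterate of
$\Psi_x$ applied to $n$.

The function $\Psi_x$ is nondecreasing and $\Psi_x(c)\ge c$. The map
$\theta\colon X\setminus N\to\omega^\omega$ is continuous: if $m=\theta(x)(n)$, then
$n\le\Psi_x(n)\le\dots\le\Psi^n_x(n)=m$ are computed from the finitely many values
$B_x(i,r)$ with $i,\operatorname{ind}(r)\le m$, and these values are constant near $x$ in
$X\setminus N$. \emph{Since $X$ is tame}, there is $f\in\omega^\omega$ with $f\not\le^*\theta(x)$ for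
all $x\in X\setminus N$. This is the only use of tameness. Define
$d_0=\max\{f(0),\operatorname{ind}(p_\emptyset)\}$ and
\[
d_{i+1}=\max\bigl(\{f(i+1),\,d_i+1\}\cup\{A(i,r):(i,r)\text{ relevant},\
\operatorname{ind}(r)\le d_i\}\bigr).
\]
Then $d$ is strictly increasing, so $d_i\ge i$; and $d\ge f$, so $d\not\le^*\theta(x)$ for all
$x\in X\setminus N$. We claim:
\begin{equation}\label{eq:often}
\text{for every $x\in X\setminus N$ there are infinitely many $i$ with }\Psi_x(d_i)\le d_{i+1}.
\end{equation}
Otherwise there is $j$ with $d_{i+1}<\Psi_x(d_i)$ for all $i\ge j$. By induction on $n$ and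
monotonicity, $d_{j+n+1}\le\Psi_x(d_{j+n})\le\Psi_x(\Psi_x^n(d_j))$, so
$d_{j+n}\le\Psi^n_x(d_j)$ for all $n$. For $n\ge d_j$ this gives
$d_n\le d_{j+n}\le\Psi^n_x(d_j)\le\Psi^n_x(n)=\theta(x)(n)$, that is, $d\le^*\theta(x)$, a
contradiction.

\medskip\noindent\emph{Step 5: the tree $q$.}
Define recursively a tree $T\subseteq\omega^{<\omega}$ and conditions
$p_u\in\mathbb T_X\cap N$ $(u\in T)$ such that $p_u$ is $|u|$-uniform and
$\operatorname{ind}(p_u)\le d_{|u|}$. The root carries $p_\emptyset$. If $|u|=i$, let the immediate
successors $v$ of $u$ correspond one-to-one to the elements $p_v$ of the finite set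
$\mathcal E_i(p_u;d_{i+1})$. These are $(i+1)$-uniform and have index at most $d_{i+1}$. Since
$A(i,p_u)\le d_{i+1}$, the set contains $\mathcal E_i(p_u;A(i,p_u))$, which is nonempty by
Step 2 with $K=\emptyset$. For each such $v$ fix a map $\sigma_v\colon T_{p_v}\to T_{p_u}$
for $p_v\le p_u$ with $\sigma_v(\emptyset)\ne\emptyset$. Then
$\operatorname{st}(p_u)\subsetneq\operatorname{st}(p_v)$, so $q=(T,s)$ with
$s(u)=\operatorname{st}(p_u)$ is a labeled tree, and $\Delta_q(u,v)=\Delta(p_u,p_v)$.

\medskip\noindent\emph{Step 6: $X\cap N$ is an exceptional set for $q$.}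
We show that every $u\in T$ with $|u|\ge k$ is $k$-good outside $X\cap N$; only finitely many nodes
are shorter. Let $|K|\le k$. For (a), put $i=|u|\ge|K|$. Step 2 gives
$q'\in\mathcal E_i(p_u;A(i,p_u))$ with $\Delta(p_u,q')\cap K=\emptyset$, and $q'=p_v$ for an
immediate successor $v$ of $u$. For (b), let $x\in X\setminus(N\cup K)$. By \eqref{eq:often} pick
$i\ge|u|$ with $\Psi_x(d_i)\le d_{i+1}$ and
$x{\restriction}i\notin\{y{\restriction}i:y\in K\}$. Using (a) repeatedly, climb from $u$ to a node
$w$ with $|w|=i$ and $\Delta_q(u,w)\cap K=\emptyset$. As $i\le d_i$ and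
$\operatorname{ind}(p_w)\le d_i$, we have $B_x(i,p_w)\le\Psi_x(d_i)\le d_{i+1}$, so $d_{i+1}$ is
sufficient for $(x,i,p_w)$. Since $|K|\le i$, some immediate successor $v$ of $w$ has
$x\in\Delta_q(w,v)$ and $\Delta_q(w,v)\cap K=\emptyset$. By \eqref{eq:add},
$x\in\Delta_q(u,v)$ and $\Delta_q(u,v)\cap K=\emptyset$.

\medskip\noindent\emph{Step 7: $q^u\le p_u$ for all $u\in T$.}
For $v\supseteq u$ in $T$ let $\tau_v\colon T_{p_v}\to T_{p_u}$ be the composition of the maps
$\sigma_{v\restriction j}$, $|u|<j\le|v|$, with $\tau_u$ the identity. Each $\tau_v$ is strictly monotone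
and preserves labels. Send the node of $q^u$ that corresponds to $v$ to $\tau_v(\emptyset)$.
Labels agree, since $s(v)=s_{p_v}(\emptyset)=s_{p_u}(\tau_v(\emptyset))$. If $v'$ is an
immediate successor of $v$, then
$\tau_{v'}(\emptyset)=\tau_v(\sigma_{v'}(\emptyset))\supsetneq\tau_v(\emptyset)$, so the map is
strictly monotone. In particular $q\le p_\emptyset\le p$.

\medskip\noindent\emph{Step 8: predensity.}
Let $\mathcal F_i=\{p_u:u\in T,\ |u|=i+1\}$, a finite subset of $D_i\cap N$. Let $r\le q$ via
$\pi$, and take $w\in T_r$ with $|w|=i+1$. Strict monotonicity gives $|\pi(w)|\ge i+1$; put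
$u=\pi(w){\restriction}(i+1)$. Then $r^w\le r$ and
$r^w\le q^{\pi(w)}\le q^u\le p_u\in\mathcal F_i$.
\end{proof}

\begin{corollary}\label{cor:proper}
If $X$ is tame, then $\mathbb T_X^+$ is proper and $\omega^\omega$-bounding. The condition $q$ of
Proposition~\ref{prop:fusion} is $(N,\mathbb T_X^+)$-generic.
\end{corollary}

\begin{proof}
Each $\mathcal F_i\subseteq D_i\cap N$ is predense below $q$, so $q$ is generic. The countable
$N\prec H(\chi)$ with $X\in N$ form a club, so the forcing is proper. Let $\dot f$ be a name for an element
of $\omega^\omega$ and $p$ a condition. Take $N$ containing $X,p,\dot f$, and $q\le p$ as in the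
proposition. For each $n$, the set of conditions deciding $\dot f(n)$ is some $D_i$. Let $f'(n)$ be
the largest value decided by a member of the finite set $\mathcal F_i$. As $\mathcal F_i$ is
predense below $q$, we get $q\Vdash\dot f(n)\le f'(n)$ for all $n$, and $f'\in V$.
\end{proof}

\subsection{The generic painting}
For a $\mathbb T_X$-generic filter $H$ let $g=\bigcup\{\operatorname{st}(p):p\in H\}$. Stems of
compatible conditions are initial segments of a common stem, and the conditions with stem of
length at least $l$ are dense, because $|\operatorname{st}(p^u)|\ge|u|$. So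
$g\in\mathcal C^\omega$. The next lemma is the move of Example~\ref{ex:p0}, now performed by a
generic condition.

\begin{lemma}\label{lem:move}
Let $X$, $N$, $p$ be as in Proposition~\ref{prop:fusion}, $x\in X\setminus N$ and
$d\in\omega$. There is an $(N,\mathbb T_X^+)$-generic $q'\le p$ with
$q'\Vdash d\le\varphi_{\dot g}(x)<\infty$.
\end{lemma}

\begin{proof}
Take $q$ from Proposition~\ref{prop:fusion}. Its exceptional set $C=X\cap N$ does not contain $x$.
Choose $u\in T_q$ with $|s_q(u)|\ge d$ such that all nodes of $q^u$ are $1$-good outside $C$.
Clause (b) with $K=\emptyset$ gives $v\supsetneq u$ with $x\in\Delta_q(u,v)$. Let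
$q'=(q^v)|\neg\{x\}$, a condition by Lemma~\ref{lem:ops}(2). It extends $q$, so it is generic.
Its stem is $s_q(v)$, and $x\in s_q(v)(l)$ for some $l\ge|s_q(u)|\ge d$, so
$q'\Vdash\varphi_{\dot g}(x)>d$. Let $H\ni q'$ be generic and $l\ge|\operatorname{st}(q')|$. Take
$r\in H$ with $r\le q'$ and $|\operatorname{st}(r)|>l$. Then
$g(l)\subseteq\Delta(q^v,r)$, which omits $x$ by \eqref{eq:promise}. So
$q'\Vdash\varphi_{\dot g}(x)\le|\operatorname{st}(q')|$.
\end{proof}

The hypothesis $x\notin N$ cannot be dropped: for $x\in N$ the condition
$p=p_0|\neg\{x\}$ is in $N$ and forces $\varphi_{\dot g}(x)=0$.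

\section{The iteration}\label{sec:iter}

We prove Theorem~\ref{thm:A}. Let $V\models\mathrm{CH}+2^{\aleph_1}=\aleph_2$.

\subsection{Facts on countable support iterations}
In a countable support iteration
$\langle\mathbb P_\xi,\dot{\mathbb Q}_\xi:\xi<\zeta\rangle$ with limit $\mathbb P_\zeta$, a
condition $p\in\mathbb P_\xi$ is a function on $\xi$ such that $p(\eta)$ is a
$\mathbb P_\eta$-name for an element of $\dot{\mathbb Q}_\eta$, equal to the name of $\mathbf 1$ outside a
countable set, the support of $p$; and $q\le p$ if
$q{\restriction}\eta\Vdash q(\eta)\le p(\eta)$ for all $\eta$. We regard $\mathbb P_\eta$ as a subset of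
$\mathbb P_\xi$ for $\eta\le\xi$. If $G$ is generic, $G_\eta=G\cap\mathbb P_\eta$ and
$V_\eta=V[G_\eta]$. For $N\prec H(\chi)$, $N[G_\eta]$ is the set of values of the
$\mathbb P_\eta$-names in $N$. We use the following facts \cite{Abraham,Shelah}.
\begin{enumerate}
\item[(F1)] Countable support iterations of proper forcing notions are proper. If all iterands are
also forced to be $\omega^\omega$-bounding, then so is the iteration.
\item[(F2)] Assume CH, and let $\mathbb P_\zeta$ be a countable support iteration of length
$\zeta\le\omega_2$ whose iterands are forced to be proper of size at most $\aleph_1$. Then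
$\mathbb P_\zeta$ has the $\aleph_2$-c.c., and if $\zeta<\omega_2$ then $\mathbb P_\zeta$
forces CH.
\item[(F3)] Let $N\prec H(\chi)$ be countable and contain the iteration and $\xi$. If $q$ is
$(N,\mathbb P_\xi)$-generic and forces $\dot q$ to be
$(N[\dot G_\xi],\dot{\mathbb Q}_\xi)$-generic, then $q^\frown\dot q$ is
$(N,\mathbb P_{\xi+1})$-generic. If $q$ is $(N,\mathbb P_\xi)$-generic and $q\in G_\xi$, then
$N[G_\xi]\cap\mathrm{Ord}=N\cap\mathrm{Ord}$ and $N[G_\xi]\prec H(\chi)^{V_\xi}$.
\end{enumerate}

\subsection{The construction}
The iteration has length $\omega_2$ and is divided into blocks of length $\omega$; every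
$\xi<\omega_2$ is uniquely $\omega\eta+n$ with $n\in\omega$. The $\eta$-th block treats one set
$Y_\eta\in V_{\omega\eta}$, with one step for each row of an obstruction.

A \emph{nice $\mathbb P$-name} consists of maximal antichains $A_{\gamma,n}\subseteq\mathbb P$ and
functions $j_{\gamma,n}\colon A_{\gamma,n}\to2$ for $\gamma<\omega_1$, $n\in\omega$. It names the
sequence $(y_\gamma)_{\gamma<\omega_1}$ in $2^\omega$ with $y_\gamma(n)=j_{\gamma,n}(r)$ for
the unique $r\in A_{\gamma,n}$ in the generic filter. Every $\omega_1$-sequence of elements of
$2^\omega$ in the extension is the value of a nice name. Call $p,p'\in\mathbb P_\xi$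
\emph{equivalent} if $\mathbf 1\Vdash_{\mathbb P_\eta}p(\eta)=p'(\eta)$ for all $\eta<\xi$.
Equivalent conditions extend each other, so replacing conditions by equivalent ones does not
change the value of a nice name, and we identify such names.

Fix a surjection $\eta\mapsto(\alpha_\eta,\beta_\eta)$ from $\omega_2$ onto
$\omega_2\times\omega_2$ with $\alpha_\eta\le\eta$. (List each pair $\aleph_2$ times, and
replace the $\eta$-th pair by $(0,0)$ if its first coordinate exceeds $\eta$.) As soon as
$\mathbb P_{\omega\alpha}$ is defined, fix a list of length $\omega_2$ of all nice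
$\mathbb P_{\omega\alpha}$-names; Lemma~\ref{lem:book} shows that there are at most $\aleph_2$.
Let $\dot Y_\eta$ name the range of the sequence given by the $\beta_\eta$-th nice
$\mathbb P_{\omega\alpha_\eta}$-name; this is a $\mathbb P_{\omega\eta}$-name. In
$V_{\omega\eta+n}$, let $\mathbb Q_{\omega\eta+n}$ be $\mathbb T^+_{Y_\eta}$, computed in
$V_{\omega\eta+n}$, if $Y_\eta$ is uncountable and tame there, and the trivial forcing otherwise.

\begin{lemma}\label{lem:book}
For every $\xi\le\omega_2$, the forcing $\mathbb P_\xi$ is proper, $\omega^\omega$-bounding and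
$\aleph_2$-c.c., it has at most $\aleph_2$ conditions up to equivalence, and it has at most $\aleph_2$ nice
names. In $V_{\omega_2}$, $\mathfrak c\le\aleph_2$, and every $Y\subseteq2^\omega$ of size
$\aleph_1$ equals $Y_\eta$ for some $\eta<\omega_2$.
\end{lemma}

\begin{proof}
We argue by induction on $\xi$, with the additional statement that for $\xi<\omega_2$ the iterand
$\mathbb Q_\xi$ is forced to be proper, $\omega^\omega$-bounding and of size at most $\aleph_1$.
By the inductive hypothesis, (F1) and (F2) apply to $\mathbb P_\xi$. If $\xi<\omega_2$, then $V_\xi\models\mathrm{CH}$, so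
$|\mathbb Q_\xi|\le\mathfrak c=\aleph_1$ in $V_\xi$, and Corollary~\ref{cor:proper} gives the rest of
the additional statement.

For the counting, note that $\aleph_2^{\aleph_1}=(2^{\aleph_1})^{\aleph_1}=\aleph_2$; this is where
$2^{\aleph_1}=\aleph_2$ is used. Let $\eta<\xi$, and fix a name for an injection of
$\mathbb Q_\eta$ into $\omega_1$. Up to forced equality, a $\mathbb P_\eta$-name for an element
of $\mathbb Q_\eta$ is determined by a maximal antichain of conditions deciding its image, which has size at most
$\aleph_1$, and by the function from the antichain to $\omega_1$ that records the decisions. There are at most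
$\aleph_2^{\aleph_1}=\aleph_2$ such data up to equivalence of conditions. The class of
$p\in\mathbb P_\xi$ is determined by its countable support and the classes of countably many such names, which
leaves at most $\aleph_2^{\aleph_0}=\aleph_2$ possibilities. A nice name consists of $\aleph_1$
antichains of size at most $\aleph_1$ with functions on them, so there are at most
$\aleph_2^{\aleph_1}=\aleph_2$ nice names. Each element of $2^\omega$ in $V_{\omega_2}$ gives a constant
$\omega_1$-sequence, so $\mathfrak c\le\aleph_2$ there.

Let $Y\in V_{\omega_2}$ have size $\aleph_1$; recall that $\aleph_1$ is preserved. Then $Y$ is the range of the value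
of a nice $\mathbb P_{\omega_2}$-name. This name involves at most $\aleph_1$ conditions with countable
supports, so all of them lie in some $\mathbb P_{\omega\alpha}$, $\alpha<\omega_2$. The antichains
are maximal in $\mathbb P_{\omega\alpha}$: if $s$ extends two conditions of
$\mathbb P_{\omega\alpha}$, so does $s{\restriction}\omega\alpha$. So the name is the $\beta$-th nice
$\mathbb P_{\omega\alpha}$-name for some $\beta$, and $Y=Y_\eta$ when
$(\alpha_\eta,\beta_\eta)=(\alpha,\beta)$.
\end{proof}

\subsection{One point for all rows}
A density argument at step $n$ alone would produce a point $y_n$ that is painted late and finitely often by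
$g_n$, but an obstruction needs the same point for all $n$. Properness provides it. We choose $y$
outside a countable model at the start of the block. As long as the conditions that we build are generic
over the model, $y$ stays outside the extended models, so Lemma~\ref{lem:move} applies to $y$ at every
step. Countable supports allow us to take the union of the $\omega$ conditions.

\begin{proposition}\label{prop:final}
In $V_{\omega_2}$, every $Y\subseteq2^\omega$ of size $\aleph_1$ has an obstruction in
$2^\omega$.
\end{proposition}

\begin{proof}
Let $Y=Y_\eta$ and $\delta=\omega\eta$, and write $\dot Y=\dot Y_\eta$. Then $Y\in V_\delta$, and $Y$ is uncountable in every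
$V_{\delta+n}$ because it is uncountable in $V_{\omega_2}$. By Lemma~\ref{lem:book},
$V\cap\omega^\omega$ is dominating in $V_{\omega_2}$.

\medskip\noindent\emph{Case 1: $Y$ is not tame in $V_{\delta+n}$ for some $n$.}
Let $\theta\colon Y'\to\omega^\omega$, $Y'\subseteq Y$, be continuous with dominating range in
$V_{\delta+n}$. Local constancy of the coordinates refers only to the points of $Y'$ and their
finite initial segments, so $\theta$ is continuous in $V_{\omega_2}$. Every $f\in V_{\omega_2}$ has
$f\le^*f'$ for some $f'\in V$, and $f'\le^*\theta(y)$ for some $y\in Y'$. So $Y$ is not tame in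
$V_{\omega_2}$, and Lemma~\ref{lem:wild} applies there.

\medskip\noindent\emph{Case 2: $Y$ is tame in $V_{\delta+n}$ for all $n$.}
Then each $\mathbb Q_{\delta+n}$ is $\mathbb T^+_Y$ as computed in $V_{\delta+n}$. Let $g_n$ be the
generic sequence added at that step and $\varphi_n=\varphi_{g_n}$. In $V_{\omega_2}$ let
$U^n_k=U_k(g_n)$ as in \eqref{eq:row}. It suffices to prove, for each $f\in V\cap\omega^\omega$,
\begin{equation}\label{eq:star}
\exists y\in Y\ \ \forall n\quad f(n)\le\varphi_n(y)<\infty .
\end{equation}
Indeed, given $f_0\in V_{\omega_2}\cap\omega^\omega$, choose $f\in V$ with $f_0+1\le^*f$ and $y$ as in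
\eqref{eq:star}. For almost all $n$ we have $f_0(n)<\varphi_n(y)<\infty$, that is,
$y\notin U^n_{f_0(n)}$. Lemma~\ref{lem:almost} then gives an obstruction.

Statement \eqref{eq:star} is about $V_{\delta+\omega}$. Let $p\in G_{\delta+\omega}$ force that
for all $n$ the set $\dot Y$ is uncountable and tame in $V_{\delta+n}$. Then
$p{\restriction}(\delta+n)$ forces over $\mathbb P_{\delta+n}$ that $\dot Y$ is uncountable and tame: if
$r\le p{\restriction}(\delta+n)$ forced the negation, the condition that agrees with $r$ below
$\delta+n$ and with $p$ from $\delta+n$ on would extend $p$ and force a contradiction. Fix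
$f\in V\cap\omega^\omega$ and $p'\le p$ in $\mathbb P_{\delta+\omega}$. Working in $V$, we find $q\le p'$
forcing \eqref{eq:star}; by density this suffices.

Since $\mathbb P_\delta$ is proper, there are a countable $N\prec H(\chi)$ containing
$p',f,\dot Y,\delta$ and the iteration up to $\delta+\omega$, and an
$(N,\mathbb P_\delta)$-generic $q_0\le p'{\restriction}\delta$. As $N[G_\delta]$ is countable and
$q_0$ forces $\dot Y$ to be uncountable, there is a $\mathbb P_\delta$-name $\dot y$ with
$q_0\Vdash\dot y\in\dot Y\setminus N[\dot G_\delta]$. We construct
$(N,\mathbb P_{\delta+n})$-generic conditions $q_n\in\mathbb P_{\delta+n}$ with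
$q_n\le p'{\restriction}(\delta+n)$ and $q_{n+1}{\restriction}(\delta+n)=q_n$, such that
$q_{n+1}\Vdash f(n)\le\dot\varphi_n(\dot y)<\infty$.

Suppose that $q_n$ is given. Let $G'$ be any $\mathbb P_{\delta+n}$-generic filter containing $q_n$, let
$G'_\delta=G'\cap\mathbb P_\delta\ni q_0$, and let $y$, $Y'$ be the values of $\dot y$, $\dot Y$. By (F3),
$N[G']$ is a countable elementary submodel of $H(\chi)^{V[G']}$ with the same ordinals as $N$, and it contains
$Y'$ and the value $p^*$ of $p'(\delta+n)$. We claim that $y\notin N[G']$. Let
$\iota\in N[G'_\delta]\subseteq N[G']$ be a bijection from an ordinal onto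
$2^\omega\cap V[G'_\delta]$. If $y\in N[G']$, then
$\iota^{-1}(y)\in N[G']\cap\mathrm{Ord}=N\cap\mathrm{Ord}$, and so
$y=\iota(\iota^{-1}(y))\in N[G'_\delta]$, against the choice of $\dot y$.

In $V[G']$ the set $Y'$ is uncountable and tame, because $q_n\le p{\restriction}(\delta+n)$. Apply
Lemma~\ref{lem:move} there to the model $N[G']$, the condition $p^*$ (or any member of
$\mathbb T_{Y'}\cap N[G']$ if $p^*=\mathbf 1$), the point $y\in Y'\setminus N[G']$ and $d=f(n)$. This gives an
$(N[G'],\mathbb Q_{\delta+n})$-generic condition below $p^*$ that forces
$f(n)\le\varphi_n(y)<\infty$. Since $G'\ni q_n$ was arbitrary, there is a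
$\mathbb P_{\delta+n}$-name $\dot q$ for an element of $\dot{\mathbb Q}_{\delta+n}$ that $q_n$ forces to be such a
condition. Let $q_{n+1}=q_n{}^\frown\dot q$. It is $(N,\mathbb P_{\delta+n+1})$-generic by (F3), and
$q_{n+1}\le p'{\restriction}(\delta+n+1)$.

The union $q=\bigcup_nq_n$ has countable support, so $q\in\mathbb P_{\delta+\omega}$. It extends $p'$ and every
$q_{n+1}$, so it forces $f(n)\le\dot\varphi_n(\dot y)<\infty$ for all $n$. Genericity of $q$ itself is
not needed. Thus $q$ forces \eqref{eq:star}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]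
The forcing $\mathbb P_{\omega_2}$ is proper, $\aleph_2$-c.c.\ and $\omega^\omega$-bounding by
Lemma~\ref{lem:book}. In $V_{\omega_2}$, Proposition~\ref{prop:final} and
Lemma~\ref{lem:transfer} give $(\dagger)$.
\end{proof}

In $V_{\omega_2}$ we have $\mathfrak c\le\aleph_2$ by Lemma~\ref{lem:book}, and
$\mathfrak c\ge\aleph_2$ by Theorems~\ref{thm:B} and~\ref{thm:C}(2). So $\mathfrak c=\aleph_2$ in
this model, the least value that Theorem~\ref{thm:C}(2) allows.

\begin{thebibliography}{9}

\bibitem{Abraham}
Abraham, Proper forcing, in: \emph{Handbook of Set Theory}.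

\bibitem{BJ}
Bartoszy\'nski and Judah, \emph{Set Theory}.

\bibitem{Shelah}
Shelah, \emph{Proper and Improper Forcing}.

\bibitem{Tsaban}
Boaz Tsaban, Some new directions in infinite-combinatorial topology,
arXiv:math/0409069 (2004).

\end{thebibliography}
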